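# Rank gradient of amenable groups along chains that are not normal

## 1. Chains normalized by the shift

Let $d(H)$ denote the minimal number of generators of a group $H$. A *chain* in a finitely generated group $G$ is a descending sequence $H_1\ge H_2\ge\cdots$ of subgroups of finite index.

**Definition (rank gradient).** The rank gradient of a chain is
$$RG(G,\{H_n\})=\lim_{n\to\infty}\frac{d(H_n)-1}{[G:H_n]}.\tag{1}$$

The limit exists because of Schreier's bound, which I recall together with the graph behind it, since we use the graph twice. Let $G$ be generated by $x_1,\dots,x_d$ and let $H\le G$ have index $m$. The *Schreier graph* $\Gamma$ has vertex set $G/H$, with one edge $v\to x_rv$ for each vertex $v$ and each $r$; the base point is $o=H$. Starting at $v$, apply letters $s_\ell$, then $s_{\ell-1}$, ..., then $s_1$, each of the form $x_r^{\pm1}$ (a letter $x_r^{-1}$ crosses an edge backwards). This is a path from $v$ to $s_1\cdots s_\ell v$, and we call $s_1\cdots s_\ell$ its *label*. Labels of closed paths at $o$ form the preimage $\tilde H$ of $H$ in the free group $F_d$.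 Choose a spanning tree $T$ of $\Gamma$. For each edge $\epsilon$ outside $T$ let $b_\epsilon$ be the label of the closed path that follows $T$ from $o$ to the start of $\epsilon$, crosses $\epsilon$, and returns along $T$.

**Fact 1 (Schreier).** The elements $b_\epsilon$ form a free basis of $\tilde H$. There are $dm-(m-1)=(d-1)m+1$ of them, and $H$ is generated by their images in $G$. Moreover, a closed path at $o$ that crosses exactly one edge $\epsilon$ outside $T$, and crosses it exactly once, has label $b_\epsilon^{\pm1}$ in $F_d$: after removing backtracking, it follows $T$ to one end of $\epsilon$, crosses, and returns along $T$.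

Applied to $H'\le H$ of finite index, with $d=d(H)$, this gives
$$d(H')-1\le [H:H']\,(d(H)-1).\tag{2}$$
So $(d(H_n)-1)/[G:H_n]$ is non-increasing along a chain, the limit exists, and $RG(G,\{H_n\})\le d(G)-1$. If $G$ is infinite, then $d(H_n)\ge1$ and $RG\ge0$. Two examples: for $G=\mathbb Z$ and $[\mathbb Z:H_n]\to\infty$ the rank gradient is $0$; for $G$ free of rank $d$, (2) is an equality and every chain has rank gradient $d-1$.

All groups today have the form $G=L\rtimes\langle t\rangle$, where $\langle t\rangle\cong\mathbb Z$ and $L$ is *locally finite*, meaning that every finitely generated subgroup of $L$ is finite. For example, $L=\bigoplus_{\mathbb Z}\mathbb F_p$ with $t$ acting by the shift gives the lamplighter group. Write $\theta(\ell)=t\ell t^{-1}$. Here is the easy case.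

**Proposition 1.** Let $G=L\rtimes\langle t\rangle$ be finitely generated with $L$ locally finite. Let $H_n=K_n\langle t^{N_n}\rangle$ be a chain with $K_n=H_n\cap L$, $N_n\ge 1$ and $\bigcap_n H_n=1$. If each $K_n$ is normal in $G$, then $RG(G,\{H_n\})=0$.

**Step 1: set up levels.** This step gives the Schreier graph a cyclic direction. Since $G$ is finitely generated, it is generated by $t$ and a finite set $S\subset L$, say $|S|=q$. Put $m=[G:H_n]=N_n[L:K_n]$. A coset $\ell t^cH_n$ has a well-defined *level* $c\in\mathbb Z/N_n$. Elements of $L$ preserve levels, and $t$ raises them by $1$. We have $N_n\mid N_{n+1}$, and $N_n\to\infty$: otherwise $N_n=N$ for all large $n$, and $t^{N}\in\bigcap H_n$.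

**Step 2: find a finite group acting freely.** This is the step that uses normality. Fix $k$ and let $A=\langle t^iat^{-i}:a\in S,\ 0\le i\le k\rangle\le L$, a finite group. As $\bigcap K_n=1$ and the chain descends, $A\cap K_n=1$ for all large $n$; take $n$ so large that also $N_n\ge k+1$. The stabilizer in $A$ of a coset $gH_n$ is $A\cap gH_ng^{-1}=A\cap gK_ng^{-1}=A\cap K_n=1$. So $A$ acts freely on $G/H_n$.

**Step 3: cut the graph into tiles.** We want tiles with few edges leaving them. For a vertex $x$ put $Y_x=\{t^{-i}\alpha x:\alpha\in A,\ 0\le i\le k\}$. For $a\in S$,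
$$a\cdot t^{-i}\alpha x=t^{-i}(t^iat^{-i})\alpha x\in t^{-i}Ax ,$$
so $S$-edges starting in $Y_x$ stay in $Y_x$. So do $t$-edges, except those starting at the $|A|$ points with $i=0$. Call the edges that stay for this reason *inner* edges of the tile. The tile is connected by inner edges: each point $t^{-i}\alpha x$ climbs to $\alpha x$ by $t$-edges, and $t^iat^{-i}$ acts on $\alpha x$ by going down $i$ steps, along an $a$-edge, and up $i$ steps. The map $t^{-i}\alpha\mapsto t^{-i}\alpha x$ from $\tilde Y=\{t^{-i}\alpha\}\subset G$ to $Y_x$ is a bijection: the level determines $i$ because $k<N_n$, and then $\alpha$ is determined because $A$ acts freely.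

Write $N_n=(k+1)u+v$ with $0\le v\le k$. For $r=1,\dots,u$ choose representatives $x$ of the $A$-orbits on level $r(k+1)-1$. The tiles $Y_x$ partition the levels $0,\dots,(k+1)u-1$, since a point $y$ lying $i$ levels below a top level is in the tile of the orbit of $t^iy$. The points outside all tiles number $vm/N_n\le km/N_n$.

**Step 4: loops inside a tile are trivial in $G$.** A path of inner edges from $gx$ with $g\in\tilde Y$ lifts step by step to $\tilde Y$, so if its label is $w$ it ends at $wgx$ with $wg\in\tilde Y$. If it is closed, $wgx=gx$, so $wg=g$ by the bijection, and $w=1$ in $G$.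

**Step 5: count generators.** Choose a spanning tree in each tile, using inner edges, and extend their union to a spanning tree $T$ of $\Gamma$. Let $\epsilon:y\to x_ry$ be an inner edge not in $T$. Let $u$ be the label of the tree path from $o$ to $y$ and $z$ the label of the tree path from $y$ to $x_ry$, which lies in the tile. In the free group the tree path from $o$ to $x_ry$ has label $zu$, so $b_\epsilon=(zu)^{-1}x_ru=u^{-1}(z^{-1}x_r)u$. Here $z^{-1}x_r$ is the label of a closed path in the tile, so $b_\epsilon=1$ in $G$ by Step 4. Hence $H_n$ is generated by the $b_\epsilon$ with $\epsilon$ not inner. Each tile has $(k+1)|A|$ points and $|A|$ outgoing non-inner edges, and each point outside the tiles has $q+1$ outgoing edges. Thus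
$$d(H_n)\le\frac{m}{k+1}+(q+1)\frac{km}{N_n}.$$
Divide by $m$ and let $n\to\infty$: $RG\le\frac1{k+1}$ for every $k$. So $RG=0$. $\square$

**What changes in general?** Suppose $K_n$ is normal in $L$ and $\theta^{N_n}(K_n)=K_n$, so that $H_n=K_n\langle t^{N_n}\rangle$ is still a subgroup, but $t$ need not normalize $K_n$. The stabilizer in $A$ of a vertex of level $c$ is now $A\cap\theta^c(K_n)$. Trivial intersection makes this group trivial for each fixed $c$ and large $n$. But there are $N_n$ levels, and nothing yet prevents $A\le\theta^c(K_n)$, so that $A$ fixes every vertex of level $c$, for most $c$. Step 2 fails there, and with it everything after. Whether a positive rank gradient can really result is another matter: the loops could still be redundant for other reasons.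

## 2. Trivial intersection, trivial core, and two theorems

**Definition.** A chain has *trivial intersection* if $\bigcap_nH_n=\{1\}$, and *trivial core* if $\bigcap_nH_n$ contains no nontrivial normal subgroup of $G$.

The first property implies the second. The converse fails: in the infinite dihedral group generated by $r$ of infinite order and an involution $s$ with $srs=r^{-1}$, the subgroups $\langle r^{2^n},s\rangle$ intersect in $\{1,s\}$, and this is not normal because $rsr^{-1}=r^2s$.

Recall that a group is *amenable* if it carries a finitely additive, left-invariant probability measure defined on all its subsets. Finite groups and $\mathbb Z$ are amenable; directed unions of amenable groups and extensions of amenable groups by amenable groups are amenable; nonabelian free groups are not. So a locally finite group is amenable, and so is $L\rtimes\mathbb Z$ with $L$ locally finite.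

Abért, Jaikin-Zapirain and Nikolov proved that a finitely generated infinite amenable group has zero rank gradient with respect to any chain of *normal* subgroups of finite index with trivial intersection. Rostislav Grigorchuk and Rostyslav Kravchenko, in "On the lattice of subgroups of the lamplighter group", arXiv:1203.5800 (2012), ask, for $G$ finitely generated, infinite and amenable: is $RG(G,\{H_n\})=0$ for any chain with trivial intersection? And, more strongly, for any chain with trivial core? Both answers are no, and one example with trivial intersection settles both.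

**Theorem A.** Let $p$ be a prime and $q\ge1$. There is a group $G=L\rtimes\langle t\rangle$ with $L$ a locally finite $p$-group, $\langle t\rangle\cong\mathbb Z$ and $d(G)=q+1$ (so $G$ is finitely generated, infinite and amenable), such that for every $\varepsilon>0$ there is a chain $H_1\ge H_2\ge\cdots$ of finite index subgroups with $\bigcap_nH_n=1$ and
$$RG(G,\{H_n\})\ \ge\ \liminf_n\frac{\dim_{\mathbb F_p}\mathrm{Hom}(H_n,\mathbb F_p)}{[G:H_n]}\ \ge\ q-\varepsilon .$$
Moreover the $H_n$ can be taken subnormal of $p$-power index. After refining, there is such a chain starting at $G$, with the same rank gradient, in which each term is normal of index $p$ in the preceding one.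

**Theorem B.** Let $G$ be a finitely generated infinite group that is not free, and $\{H_n\}$ a chain of finite index subgroups with $\bigcap H_n=1$. Then $RG(G,\{H_n\})<d(G)-1$.

Here *subnormal* means joined to $G$ by a finite series in which each term is normal in the next. Taking $q=1$ and $\varepsilon<1$ in Theorem A gives a $2$-generated infinite amenable group and a chain with trivial intersection, hence trivial core, with $RG\ge1-\varepsilon>0$. So both questions have a negative answer, and "normal" cannot be weakened to "subnormal" in the theorem of Abért, Jaikin-Zapirain and Nikolov. For the $G$ of Theorem A, the two theorems also give that the supremum of $RG$ over chains with trivial intersection is exactly $d(G)-1=q$ and is not attained: $G$ is not free, being amenable and, as $d(G)\ge2$, not cyclic.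

## 3. Why the lamplighter group does not do it

The first group to try is $G=L\rtimes\langle t\rangle$ with $L=\bigoplus_{\mathbb Z}\mathbb F_p^q$ and $t$ shifting. Normality of $K_n$ in $L$ is automatic, and it is easy to choose $K_n$ so that most levels are bad. Nevertheless every chain with trivial intersection has rank gradient $0$.

Indeed, let $H\le G$ have finite index, with image $N\mathbb Z$ in $G/L=\mathbb Z$, and choose $h=\ell t^N\in H$. Then $H$ is generated by $h$ and $H\cap L$. Since $L$ is abelian, $h$ acts on $L$ as $t^N$, so $H\cap L$ is a module over the principal ideal domain $R=\mathbb F_p[t^{\pm N}]$, contained in $L\cong\mathbb F_p[t^{\pm1}]^q\cong R^{qN}$. So it needs at most $qN$ module generators, and $d(H)\le qN+1$. As $[G:H]=N[L:H\cap L]$,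
$$\frac{d(H)-1}{[G:H]}\le\frac{q}{[L:H\cap L]}.$$
Along a chain with trivial intersection, $[L:H_n\cap L]\to\infty$, because otherwise $H_n\cap L$ would stabilize at a finite index subgroup of the infinite group $L$.

So an abelian $L$ supplies about $qN$ generators, while we want about $qN\,[L:K_n]$ of them. The kernel $K_n$ must be so large a module over the finite group $L/K_n$ that its size is multiplied by $|L/K_n|$. The next section says exactly how this is to be measured.

## 4. Homomorphisms on $H_n$ from cocycles on $L$

**Definition (cocycle).** Let $V$ be a left module over a group $F$. A *1-cocycle* is a map $D:F\to V$ with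
$$D(gh)=D(g)+gD(h).\tag{3}$$

Then $D(1)=0$ and $D(g^{-1})=-g^{-1}D(g)$. If $F$ is free on $\{a_e\}$, the values $D(a_e)$ can be prescribed arbitrarily and determine $D$: cocycles correspond to homomorphisms $F\to V\rtimes F$ of the form $g\mapsto(D(g),g)$. For $w=a_{e_1}^{\varepsilon_1}\cdots a_{e_\ell}^{\varepsilon_\ell}$ with $\varepsilon_i=\pm1$, (3) gives
$$D(w)=\sum_i\varepsilon_i\,g_i\,D(a_{e_i}),\tag{4}$$
where $g_i=a_{e_1}^{\varepsilon_1}\cdots a_{e_{i-1}}^{\varepsilon_{i-1}}$ if $\varepsilon_i=1$ and $g_i=a_{e_1}^{\varepsilon_1}\cdots a_{e_{i}}^{\varepsilon_{i}}$ if $\varepsilon_i=-1$. One may think of the path spelled by $w$ in the Cayley graph with edges $g\to ga_e$: crossing this edge forwards or backwards contributes $\pm gD(a_e)$. For example, if $V$ is a trivial module, a cocycle is just a homomorphism. Finally, if a normal subgroup $M$ of $F$ acts trivially on $V$, then $D|_M$ is a homomorphism, and for $w\in M$, $g\in F$,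
$$D(gwg^{-1})=D(g)+gD(w)-(gwg^{-1})D(g)=gD(w).\tag{5}$$

**Lemma 2.** Let $Q$ be a finite group. Every cocycle $c:Q\to\mathbb F_p[Q]$ has the form $c(x)=(x-1)\psi$ with $\psi\in\mathbb F_p[Q]$.

*Proof.* Write $c(x)=\sum_yc_y(x)\,y$. The coefficient of $xc(z)$ at $y$ is $c_{x^{-1}y}(z)$, so (3) says $c_y(xz)=c_y(x)+c_{x^{-1}y}(z)$. Put $\psi=\sum_y c_1(y^{-1})\,y$. The coefficient of $x\psi-\psi$ at $y$ is
$$c_1(y^{-1}x)-c_1(y^{-1})=c_{y}(x).\qquad\square$$

**Lemma 3.** Let $G=L\rtimes\langle t\rangle$, with $t$ acting as $\theta$. Let $K\lhd L$ have finite index, $Q=L/K$, and let $N\ge1$ be such that $\theta^N(K)=K$ and $\theta^N$ acts trivially on $Q$. Put $H=K\langle t^N\rangle$. If $\mathcal C$ is a finite-dimensional $\mathbb F_p$-space of cocycles $f:L\to\mathbb F_p[Q]$ with $f\circ\theta^N=f$, then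
$$\dim\mathrm{Hom}(H,\mathbb F_p)\ge\dim\mathcal C-|Q|.$$

*Proof.* The purpose is to restrict a cocycle to $K$ and keep a single coefficient, and then to see how much is lost. The group $K$ acts trivially on $\mathbb F_p[Q]$, so $f|_K$ is a homomorphism, and by (5) $f(gkg^{-1})=\bar gf(k)$ for $g\in L$, $k\in K$, where $\bar g$ is the image of $g$ in $Q$. Let $\lambda_f(k)\in\mathbb F_p$ be the coefficient of $f(k)$ at $1\in Q$. Since $f\theta^N=f$, we have $\lambda_f(t^Nkt^{-N})=\lambda_f(k)$, so $\lambda_f$ extends to $H=K\rtimes\langle t^N\rangle$ with $\lambda_f(t^N)=0$. The map $f\mapsto\lambda_f$ is linear.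

Suppose $\lambda_f=0$. For $k\in K$ and $g\in L$, the coefficient of $f(k)$ at $\bar g^{-1}$ is the coefficient of $\bar gf(k)=f(gkg^{-1})$ at $1$, which is $\lambda_f(gkg^{-1})=0$. So $f$ vanishes on $K$, whence $f(gk)=f(g)$, and $f$ comes from a cocycle of $Q$. By Lemma 2, $f(g)=(\bar g-1)\psi$ for some $\psi\in\mathbb F_p[Q]$. So the kernel of $f\mapsto\lambda_f$ lies in the image of a linear map from $\mathbb F_p[Q]$ and has dimension at most $|Q|$. $\square$

Test this on a group that is not amenable. Let $F$ be free on letters $a_{(j,s)}$, $j\in\mathbb Z$, $1\le s\le q$, and let $\theta$ shift $j$ by $1$. Then $F\rtimes\langle t\rangle$ is free on $t,a_{(0,1)},\dots,a_{(0,q)}$. For $L=F$ and $K,N$ as in Lemma 3, a cocycle $F\to\mathbb F_p[Q]$ is an arbitrary choice of values at the letters, and it is $\theta^N$-invariant exactly when the values are $N$-periodic in $j$ (both sides are cocycles because $\theta^N$ acts trivially on $Q$). So $\dim\mathcal C=qN|Q|$, and Lemma 3 gives at least $(qN-1)|Q|$ homomorphisms, almost all that Schreier's bound allows.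

To imitate this with $L=F/M$ we need two things: $L$ must be locally finite, and, for *most* residues $j$ modulo $N$, we must be able to prescribe the values of a cocycle at $a_{(j,s)}$ freely in $\mathbb F_p[Q]$ while the cocycle still vanishes on $M$. The first asks for many relations; the second asks that the relations be invisible from most positions.

## 5. A group whose letters do not see their neighborhood

Fix $p$ and $q$. Let $E=\mathbb Z\times\{1,\dots,q\}$; for $e=(j,s)$ put $j(e)=j$ and $e+1=(j+1,s)$. Let $F$ be free on $\{a_e:e\in E\}$, let $\theta(a_e)=a_{e+1}$, and for $x\le y$ let $F[x,y]=\langle a_e:x\le j(e)\le y\rangle$. Put $r_n=2n$.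

We define subgroups $M_n\le B_n$ of $F$ recursively, with $M_n$ normal and $\theta(M_n)=M_n$. Start with $M_0=B_0=F$. Given $M_n\le B_n$, put $B_{n,j}=\theta^j(B_n)$, which contains $M_n$, and
$$V_n=\bigoplus_{e\in E}\mathbb F_p[F/B_{n,j(e)}],$$
a left $F$-module. Let $\delta_e$ be the coset $B_{n,j(e)}$ in the $e$-th summand, and $D_n:F\to V_n$ the cocycle with $D_n(a_e)=\delta_e$. Put
$$M_{n+1}=\{w\in M_n:D_n(w)=0\},\qquad B_{n+1}=M_{n+1}\bigl(B_n\cap F[-r_{n+1},r_{n+1}]\bigr).\tag{6}$$

So $D_n(w)$ is the mod $p$ flow of the path $w$, where crossings of $e$-edges at $g$ and $g'$ are pooled if $gB_{n,j(e)}=g'B_{n,j(e)}$. By (6), changing $g$ on the right by an element of $B_{n-1,j}$ supported within $r_n$ of $j$ does not change the coset $gB_{n,j}$: the letter at $j$ ignores that part of its neighborhood.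

**Step 1: the recursion is legitimate.** We check what was claimed of $M_{n+1}$ and $B_{n+1}$. The group $M_n$ is normal and contained in every $B_{n,j}$, so $wgB_{n,j}=g(g^{-1}wg)B_{n,j}=gB_{n,j}$ for $w\in M_n$; thus $M_n$ acts trivially on $V_n$. By (5), $D_n|_{M_n}$ is a homomorphism and its kernel $M_{n+1}$ is normal in $F$. For $\theta$-invariance, consider the additive bijection $\theta_*$ of $V_n$ sending $gB_{n,j(e)}$ in summand $e$ to $\theta(g)B_{n,j(e)+1}$ in summand $e+1$. Both $\Delta=D_n\theta$ and $\Delta=\theta_*D_n$ satisfy $\Delta(gh)=\Delta(g)+\theta(g)\Delta(h)$, so each is a cocycle for $V_n$ with the action twisted by $\theta$. They agree on generators ($D_n(a_{e+1})=\delta_{e+1}=\theta_*\delta_e$), so $D_n\theta=\theta_*D_n$. Hence $\theta(M_{n+1})=M_{n+1}$. Since $M_{n+1}$ is normal, $B_{n+1}$ is a subgroup; clearly $M_{n+1}\le B_{n+1}\le B_n$. Applying $\theta^j$ to (6),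
$$B_{n+1,j}=M_{n+1}\bigl(B_{n,j}\cap F[j-r_{n+1},\,j+r_{n+1}]\bigr).\tag{7}$$

**Step 2: define $G$ and compute $d(G)$.** Let $M=\bigcap_nM_n$, $L=F/M$, $L_n=F/M_n$ and $G=L\rtimes\langle t\rangle$ with $t$ acting as $\theta$. Then $G$ is generated by $t,a_{(0,1)},\dots,a_{(0,q)}$. As $B_0=F$, the module $V_0=\bigoplus_E\mathbb F_p$ is trivial and $F/M_1=\bigoplus_E\mathbb F_p$. So $G$ maps onto $(\bigoplus_E\mathbb F_p)\rtimes\mathbb Z$ and then, summing over $j$, onto $\mathbb F_p^q\times\mathbb Z$, hence onto $\mathbb F_p^{q+1}$. Thus $d(G)=q+1$.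

**The first step by hand.** By (7), $B_{1,j}=M_1F[j-2,j+2]$. Let $e\ne e'$, $w=a_ea_{e'}a_e^{-1}a_{e'}^{-1}\in M_1$. Since $M_1$ acts trivially on $V_1$, (4) gives $D_1(w)=(1-a_{e'})\delta_e+(a_e-1)\delta_{e'}$. Now $a_{e'}\delta_e=\delta_e$ if and only if $a_{e'}\in B_{1,j(e)}$, that is, $|j(e)-j(e')|\le2$. So in $L_2$ two distinct letters commute exactly when they are at distance at most $2$.

**The two extreme choices.** If one took $B_n=F$ for all $n$, every $V_n$ would be trivial, $M_n=M_1$ for $n\ge1$, and $G$ would be the group of Section 3. If one took $B_n=M_n$, then $V_n$ would be the space of $\mathbb F_p$-valued 1-chains of the Cayley graph of $F/M_n$, and $D_n|_{M_n}$ the map from its fundamental group $M_n$ to first homology mod $p$; so $M_{n+1}=[M_n,M_n]M_n^p$. A nontrivial $w\in F$ survives in some finite $p$-quotient $P$ of $F$, and $M_n$ maps into the $n$-th term of the corresponding series of $P$, which is eventually trivial; so $\bigcap M_n=1$, $L=F$ and $G$ is free. The choice (6) lies between these: near its own position a letter is treated as in the first extreme,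 and far away as in the second.

## 6. Relations on a fixed window stabilize

The next lemma says that the relations among the letters in $[-R,R]$ are all found after finitely many steps. It is the reason for including $B_n\cap F[-r_{n+1},r_{n+1}]$ in $B_{n+1}$.

**Lemma 4.** If $n\ge1$ and $2R\le r_n$, then $M_n\cap F[-R,R]=M_{n+1}\cap F[-R,R]$. Hence $M\cap F[-R,R]=M_n\cap F[-R,R]$ for all $n\ge\max(R,1)$.

*Proof.* Let $w=\prod_ia_{e_i}^{\varepsilon_i}\in M_n\cap F[-R,R]$, with all $|j(e_i)|\le R$. We show $D_n(w)=0$ by comparing with $D_{n-1}(w)$, which is $0$ because $w\in M_n$. By (4), for $e$ with $j=j(e)$, $|j|\le R$, the $e$-components of $D_n(w)$ and $D_{n-1}(w)$ are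
$$\sum_{e_i=e}\varepsilon_i\,g_iB_{n,j}\qquad\text{and}\qquad\sum_{e_i=e}\varepsilon_i\,g_iB_{n-1,j}=0,$$
with the same $g_i\in F[-R,R]$; the other components are $0$. It suffices that elements $g,h\in F[-R,R]$ with $gB_{n-1,j}=hB_{n-1,j}$ also satisfy $gB_{n,j}=hB_{n,j}$: then the terms pooled in the first sum are those pooled in the second, and all coefficients vanish. Now
$$\theta^{-j}(g^{-1}h)\in B_{n-1}\cap F[-R-j,R-j]\subseteq B_{n-1}\cap F[-2R,2R]\subseteq B_{n-1}\cap F[-r_n,r_n]\subseteq B_n,$$
so $g^{-1}h\in B_{n,j}$, as needed. For the last statement, $r_m=2m\ge2R$ for all $m\ge R$, so $M_m\cap F[-R,R]$ is constant for $m\ge\max(R,1)$. $\square$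

For example, with $R=1$, $n=1$: the letters in $[-1,1]$ generate in $L$ the group $F[-1,1]M_1/M_1\cong\mathbb F_p^{3q}$, while $a_{(0,1)}$ and $a_{(3,1)}$ do not commute in $L$, because they do not commute in $L_2$.

**Lemma 5.** Each $L_n$ is a locally finite $p$-group, and so is $L$. Hence $G$ is amenable.

*Proof.* First we treat $L_n$ by induction; $L_0=1$. Let $P\le L_{n+1}$ be finitely generated. Its image in $L_n$ is a finite $p$-group, so $P\cap(M_n/M_{n+1})$ has finite index in $P$ and is finitely generated. Via $D_n$ it embeds in the elementary abelian $p$-group $V_n$, so it is a finite $p$-group. Hence so is $P$. Now pass to $L$: a finitely generated subgroup lies in some $F[-R,R]M/M$, and for $n\ge\max(R,1)$ Lemma 4 gives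
$$F[-R,R]M/M\cong F[-R,R]/(F[-R,R]\cap M_n)\cong F[-R,R]M_n/M_n\le L_n,$$
a finite $p$-group. Finally, $G$ is an extension of a locally finite group by $\mathbb Z$. $\square$

## 7. Finite quotients by folding $\mathbb Z$

We need finite quotients of $L$ that see only a small part of each period. For $i\ge1$ and an integer $N>4i$, let $\eta=\eta_{i,N}:F\to F[-i,i]$ be the homomorphism with $\eta(a_{(j,s)})=a_{(j',s)}$ if $j\equiv j'\pmod N$ for some $j'\in[-i,i]$, unique since $N>2i$, and $\eta(a_{(j,s)})=1$ otherwise. Then $\eta$ is the identity on $F[-i,i]$, and $\eta\theta^N=\eta$. The point to check is that $\eta$ respects the relations.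

**Lemma 6.** For $0\le k\le i$: $\eta(M_k)\le M_k$, and $\eta(B_{k,j})\le B_{k,j'}$ whenever $j\equiv j'\pmod N$ and $|j'|\le i$.

*Proof.* Induct on $k$. For $k=0$ both groups are $F$. Assume the claim for some $k<i$.

**Step 1: $M_{k+1}$.** We make $\eta$ act on $V_k$. Define an additive map $\eta_*:V_k\to V_k$: on the summand $(j,s)$, send $gB_{k,j}$ to $\eta(g)B_{k,j'}$ in summand $(j',s)$ if $j\equiv j'\pmod N$ with $|j'|\le i$, and to $0$ if there is no such $j'$. It is well defined because $\eta(B_{k,j})\le B_{k,j'}$, and $\eta_*(gv)=\eta(g)\eta_*(v)$. Both $D_k\eta$ and $\eta_*D_k$ satisfy $\Delta(gh)=\Delta(g)+\eta(g)\Delta(h)$. On $a_{(j,s)}$ both give $\delta_{(j',s)}$, or $0$ if there is no $j'$. So they are equal. If $w\in M_{k+1}$, then $\eta(w)\in M_k$ and $D_k(\eta(w))=\eta_*(D_k(w))=0$, so $\eta(w)\in M_{k+1}$.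

**Step 2: $B_{k+1,j}$.** We check that folding does not stretch neighborhoods. Let $r=r_{k+1}=2(k+1)\le2i$, let $j\equiv j'$ with $|j'|\le i$, and let $x\in B_{k,j}\cap F[j-r,j+r]$. By induction $\eta(x)\in B_{k,j'}$. A letter $a_{(l,s)}$ with $|l-j|\le r$ goes to $1$ or to $a_{(l',s)}$ with $l'\equiv l$, $|l'|\le i$. In the latter case $(l'-j')-(l-j)$ is a multiple of $N$ of absolute value at most $2i+r\le4i<N$, so $l'-j'=l-j$ and $|l'-j'|\le r$. Hence $\eta(x)\in B_{k,j'}\cap F[j'-r,j'+r]\le B_{k+1,j'}$. With Step 1 and (7), $\eta(B_{k+1,j})\le B_{k+1,j'}$. $\square$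

Let $\Lambda_i=F[-i,i]M_i/M_i$, a finite $p$-group by Lemma 5. Since $\eta(M_i)\le M_i$ and $M\le M_i$, the map $w\mapsto\eta_{i,N}(w)M_i$ induces a homomorphism $L\to L_i\to\Lambda_i$.

## 8. The chain

Let $\varepsilon>0$. Choose a power $b\ge5$ of $p$ with
$$q\sum_{i\ge1}\frac{6i+1}{b^i}\le\varepsilon.\tag{8}$$
This is possible because the sum is at most $\sum_{i\ge1} 7i\,b^{-i}=7b/(b-1)^2$, which tends to $0$ as $b\to\infty$. Put $N_i=b^i$. Then $N_i\mid N_{i+1}$, and $N_i>4i$ (as $5^1>4$ and $5\cdot4i\ge4(i+1)$). Write $\eta_i=\eta_{i,N_i}$, let $\rho_i:L\to\Lambda_i$ be the induced homomorphism, and set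
$$K_n=\bigcap_{i\le n}\ker\rho_i\lhd L,\qquad Q_n=L/K_n,\qquad H_n=K_n\langle t^{N_n}\rangle .$$
We intersect over all $i\le n$ in order to make the sequence descend. The group $Q_n$ embeds in $\prod_{i\le n}\Lambda_i$, so it is a finite $p$-group.

**Step 1: $H_n$ is a finite index subgroup, and $H_{n+1}\le H_n$.** For $i\le n$ we have $N_i\mid N_n$, so $\eta_i\theta^{N_n}=\eta_i$ and $\rho_i\theta^{N_n}=\rho_i$. Hence $\theta^{N_n}(K_n)=K_n$, and $\theta^{N_n}$ acts trivially on $Q_n$. So $H_n$ is a subgroup, $H_n\cap L=K_n$, and $[G:H_n]=N_n|Q_n|$. Since $K_{n+1}\le K_n$ and $N_n\mid N_{n+1}$, the sequence descends.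

**Step 2: the intersection is trivial.** Let $\ell t^k\in\bigcap_nH_n$ with $\ell\in L$. Then $N_n\mid k$ for all $n$, so $k=0$ and $\ell\in\bigcap_nK_n$. Write $\ell=wM$ with $w\in F[-R,R]$, and take $i\ge\max(R,1)$. Then $\eta_i(w)=w$, so $\rho_i(\ell)=1$ means $w\in M_i\cap F[-i,i]$. By Lemma 4 this is $M\cap F[-i,i]$. So $\ell=1$.

## 9. Most letters are free: the lower bound

Fix $n$ and write $Q=Q_n$, $N=N_n$. Let $T_n\subseteq\mathbb Z/N_n$ be the set of classes $j$ such that for every $i\le n$, $j$ is not congruent modulo $N_i$ to an integer in $[-3i,3i]$. For each $i$ this excludes at most $(6i+1)N_n/N_i$ classes, so by (8)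
$$|T_n|\ge N_n\Bigl(1-\sum_{i\le n}\frac{6i+1}{N_i}\Bigr)\ge N_n(1-\varepsilon/q).\tag{9}$$

**Step 1: for $j\in T_n$ the subgroup $B_{n,j}$ is invisible in $Q$.** This is what will permit free values at $a_{(j,s)}$. Let $j\in\mathbb Z$ have class in $T_n$ and let $1\le i\le n$. By (7), $B_{n,j}\le B_{i,j}\le M_iF[j-2i,j+2i]$. First, $\eta_i(M_i)\le M_i$ by Lemma 6. Second, $\eta_i$ kills $F[j-2i,j+2i]$: if $|l-j|\le2i$ and $l\equiv l'\pmod{N_i}$ with $|l'|\le i$, then $j\equiv l'+(j-l)\in[-3i,3i]$, which is excluded. So $B_{n,j}$ maps to $1$ in $\Lambda_i$ for each $i\le n$, that is, to $1$ in $Q$.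

**Step 2: construct many invariant cocycles.** We feed Lemma 3. Let $\mathcal P$ be the space of families $\varphi=(\varphi_e)_{e\in E}$ with $\varphi_e\in\mathbb F_p[Q]$ such that $\varphi_{(j,s)}$ depends only on $(j\bmod N,s)$ and vanishes if $j\bmod N\notin T_n$. Then $\dim\mathcal P=q|T_n||Q|$. For $\varphi\in\mathcal P$ there is an $F$-module map
$$\Psi_\varphi:V_n\to\mathbb F_p[Q],\qquad gB_{n,j(e)}\text{ in summand }e\ \mapsto\ \bar g\,\varphi_e.$$
It is well defined: if the class of $j(e)$ is in $T_n$, then $\bar g$ depends only on $gB_{n,j(e)}$ by Step 1, and otherwise $\varphi_e=0$. So $f_\varphi=\Psi_\varphi\circ D_n$ is a cocycle $F\to\mathbb F_p[Q]$ with $f_\varphi(a_e)=\varphi_e$, and it vanishes on $M_{n+1}\ge M$. Since $f_\varphi(gm)=f_\varphi(g)$ for $m\in M$, it induces a cocycle $f_\varphi:L\to\mathbb F_p[Q]$. As $\theta^N$ acts trivially on $Q$, $f_\varphi\theta^N$ is also a cocycle. Its value at $a_e$, $e=(j,s)$, is $\varphi_{(j+N,s)}=\varphi_e$, so $f_\varphi\theta^N=f_\varphi$.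

**Step 3: count.** The map $\varphi\mapsto f_\varphi$ is linear and injective, since $f_\varphi(a_e)=\varphi_e$. So $\mathcal C=\{f_\varphi\}$ has dimension $q|T_n||Q|$, and Lemma 3 with (9) gives
$$d(H_n)\ge\dim\mathrm{Hom}(H_n,\mathbb F_p)\ge(q|T_n|-1)|Q_n|\ge\Bigl(q-\varepsilon-\frac1{N_n}\Bigr)[G:H_n].$$
Since $[G:H_n]\to\infty$, subtracting $1$ from $d(H_n)$ does not affect the limit. Letting $n\to\infty$ gives both inequalities of Theorem A.

Compare with Section 1: if $\theta^{-c}(A)$ involves only letters that all $\eta_i$, $i\le n$, kill, then $\theta^{-c}(A)\le K_n$ and $A$ fixes every vertex of level $c$. These are the levels at which Step 2 of Proposition 1 fails.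

## 10. Subnormality and refinement

**Step 1: put a normal subgroup of $p$-power index inside $H_n$.** Let $K_n^0=\bigcap_{y\in\mathbb Z}\theta^y(K_n)$. Since $\theta^{N_n}(K_n)=K_n$, this is a finite intersection. It is normal in $L$ and $\theta$-invariant, so normal in $G$, and $L/K_n^0$ embeds in a finite product of finite $p$-groups $L/\theta^y(K_n)$. As $\theta^{N_n}$ acts trivially on $L/K_n$, it does so on each $L/\theta^y(K_n)$, because $\theta^{N_n}(\theta^y\ell)=\theta^y(\theta^{N_n}\ell)\in\theta^y(\ell K_n)$; hence it acts trivially on $L/K_n^0$. So the image of $t^{N_n}$ in $G/K_n^0$ commutes with $L/K_n^0$ and with $t$, and is central. Therefore $U_n=K_n^0\langle t^{N_n}\rangle$ is normal in $G$. It is contained in $H_n$, and $|G/U_n|=|L/K_n^0|N_n$ is a power of $p$.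

**Step 2: refine.** In a finite $p$-group, a proper subgroup of $B$ lies in a maximal subgroup of $B$, which is normal of index $p$ in $B$. So nested subgroups $A\le B$ are joined by a chain in which each term is normal of index $p$ in the next larger one. In $G/U_n$ this shows that $H_n$ is subnormal in $G$ of $p$-power index. In $G/U_{n+1}$ it lets us refine $H_{n+1}\le H_n$, and in $G/U_1$ we refine $H_1\le G$. The result is a chain starting at $G$, with trivial intersection, in which each term is normal of index $p$ in the preceding one.

**Step 3: nothing is lost.** By (2), $(d(H)-1)/[G:H]$ is monotone along the refined chain, so the rank gradient is unchanged. The same holds for $h(H)=\dim\mathrm{Hom}(H,\mathbb F_p)$ in place of $d(H)$. Indeed, let $H'\lhd H$ have index $p$, and let $P=H/\Phi$ with $\Phi=[H',H']H'^p$, a finite $p$-group. Every homomorphism $H\to\mathbb F_p$ kills $\Phi$, so $h(H)=h(P)=d(P)$ by Burnside's basis theorem, and $h(H')=d(H'/\Phi)$. So (2) in $P$ gives $h(H')-1\le p\,(h(H)-1)$. Thus $(h(H)-1)/[G:H]$ is non-increasing along the refined chain. Its limit is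 its limit along the $H_n$, which is at least $q-\varepsilon$. So the refined chain satisfies the displayed inequality of Theorem A too, and Theorem A is proved. $\blacksquare$

## 11. The bound $d(G)-1$ is never reached

We prove Theorem B. The purpose is to show that a single relation of $G$ eventually saves one generator of $H_n$; monotonicity then preserves the saving.

**Step 1: a shortest relation.** Let $d=d(G)$, and let $F_d\to G$ be a surjection, with kernel $\mathcal N\ne1$ since $G$ is not free. Let $w=s_1\cdots s_\ell$ be a reduced word of minimal length $\ell\ge1$ among those representing nontrivial elements of $\mathcal N$. Put $v_i=s_{i+1}\cdots s_\ell$ for $0\le i\le\ell$. For $1\le i<k\le\ell$, $v_iv_k^{-1}=s_{i+1}\cdots s_k$ is a nonempty reduced word of length less than $\ell$, so it is nontrivial in $G$ and $v_i\ne v_k$ in $G$.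

**Step 2: it becomes an embedded cycle.** As $\bigcap H_n=1$ and the chain descends, for large $n$ none of the finitely many nontrivial elements $v_k^{-1}v_i$ of $G$, $1\le i<k\le\ell$, lies in $H_n$. Then the cosets $v_1H_n,\dots,v_\ell H_n=H_n$ are distinct. In the Schreier graph of $G/H_n$ the path at $o=H_n$ with label $w$ visits $v_\ell H_n,v_{\ell-1}H_n,\dots,v_1H_n$ and returns to $v_0H_n=H_n$. So it is a closed path through $\ell$ distinct vertices. It crosses $\ell$ distinct edges: for $\ell=1$ this is clear; for $\ell\ge3$ the pairs of endpoints are distinct; for $\ell=2$, crossing one edge forth and back would mean $s_1=s_2^{-1}$, against reducedness.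

**Step 3: save a generator.** All edges of this cycle but one form a tree, which extends to a spanning tree $T$. The cycle crosses exactly one edge outside $T$, once. By Fact 1, $w=b_\epsilon^{\pm1}$ for that edge. Since $w=1$ in $G$, the group $H_n$ is generated by the images of the other $(d-1)[G:H_n]$ basis elements. Since $(d(H_n)-1)/[G:H_n]$ is non-increasing along the chain,
$$RG(G,\{H_n\})\le\frac{d(H_n)-1}{[G:H_n]}\le d-1-\frac1{[G:H_n]}<d-1.\qquad\blacksquare$$
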